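\title{Realizing multiples of fusion-stable sets and the spectrum of the permutation subring}

\begin{abstract}
Let $\mathcal F$ be a saturated fusion system on a finite $p$-group $S$, with classifying space $|\mathcal L|^\wedge_p$. Permutation representations give two subrings of $H^*(S;\mathbb F_p)$: the ring $\mathcal S(\mathcal F)$ generated by the characteristic classes of $\mathcal F$-stable $S$-sets, and the subring $\mathcal S'(\mathcal F)$ generated by the images of all maps $|\mathcal L|^\wedge_p\to B(\Sigma_n)^\wedge_p$. We prove a conjecture posed by Leary and Semeraro: the inclusion $\mathcal S'(\mathcal F)\subseteq\mathcal S(\mathcal F)$ induces a homeomorphism of prime ideal spectra. The main step is that, for a constant $c$ depending only on $\mathcal F$, the disjoint union of $p^c$ copies of any nonempty $\mathcal F$-stable set is realized by a map out of $|\mathcal L|^\wedge_p$. We also show that the inclusion is an $F$-isomorphism with a uniform exponent, already detected by a single map, and we describe the points of the common variety.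
\end{abstract}

\section{Two rings of characteristic classes}\label{sec:intro}

Throughout, $p$ is a prime, $S$ is a finite $p$-group, cohomology has coefficients in $\mathbb F_p$, and all sets with a group action are finite.

An action of a finite group $G$ on a set with $n$ elements is a homomorphism $\rho:G\to\Sigma_n$, well defined up to conjugation. The image of $\rho^*:H^*(\Sigma_n)\to H^*(G)$ consists of the characteristic classes of the action. A fusion system retains from $G$ only a Sylow $p$-subgroup $S$ and the conjugation maps between subgroups of $S$, and it need not come with a group $G$ at all. There are then two candidates for a permutation representation: an $S$-set that is compatible with the given conjugation maps, or a map from the classifying space of the fusion system to the $p$-completed classifying space of $\Sigma_n$. This paper compares the two rings of characteristic classes that result.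

\subsection*{Fusion systems and their classifying spaces}
A \emph{fusion system} $\mathcal F$ on $S$ is a category whose objects are the subgroups of $S$ and whose morphisms are injective homomorphisms, such that $\operatorname{Hom}_{\mathcal F}(P,Q)$ contains every map $c_g:P\to Q$ given by conjugation by an element $g\in S$, and every morphism is an isomorphism in $\mathcal F$ followed by an inclusion. Subgroups that are isomorphic in $\mathcal F$ are called \emph{$\mathcal F$-conjugate}. A subgroup $P$ is \emph{fully normalized} (\emph{fully centralized}) if $|N_S(P)|$ (respectively $|C_S(P)|$) is maximal in its $\mathcal F$-conjugacy class. The system $\mathcal F$ is \emph{saturated} if two Sylow axioms hold: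
\begin{itemize}
\item[(I)] every fully normalized $P$ is fully centralized, and $\operatorname{Aut}_S(P)$ is a Sylow $p$-subgroup of $\operatorname{Aut}_{\mathcal F}(P)$;
\item[(II)] every $\varphi\in\operatorname{Hom}_{\mathcal F}(P,S)$ with $\varphi(P)$ fully centralized extends to a morphism defined on $\{g\in N_S(P):\varphi c_g\varphi^{-1}\in\operatorname{Aut}_S(\varphi(P))\}$.
\end{itemize}
These axioms hold for the fusion system $\mathcal F_S(G)$ of a finite group $G$ with Sylow $p$-subgroup $S$, whose morphisms are the conjugations by elements of $G$. From now on $\mathcal F$ is a saturated fusion system on $S$.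

A subgroup $P$ is \emph{$\mathcal F$-centric} if $C_S(P')\le P'$ for every $\mathcal F$-conjugate $P'$ of $P$. Let $\mathcal F^c$ be the full subcategory of $\mathcal F$-centric subgroups. The \emph{centric linking system} $\mathcal L$ associated to $\mathcal F$ is a category with the same objects as $\mathcal F^c$, with a functor $\pi:\mathcal L\to\mathcal F^c$ that is the identity on objects and with monomorphisms $\delta_P:P\to\operatorname{Aut}_{\mathcal L}(P)$, such that $Z(P)$ acts freely on $\operatorname{Mor}_{\mathcal L}(P,Q)$ through $\delta_P$ with orbit set $\operatorname{Hom}_{\mathcal F}(P,Q)$, $\pi(\delta_P(g))=c_g$, and $\psi\circ\delta_P(g)=\delta_Q(\pi(\psi)(g))\circ\psi$ for $\psi\in\operatorname{Mor}_{\mathcal L}(P,Q)$ and $g\in P$. The classifying space of $(S,\mathcal F,\mathcal L)$ is the $p$-completion $|\mathcal L|^\wedge_p$ of the geometric realization of $\mathcal L$, and $\delta_S$ induces a map $\iota:BS\to|\mathcal L|^\wedge_p$. Let $H^*(\mathcal F)\subseteq H^*(S)$ be the subring of \emph{stable elements}, those $x$ with $\varphi^*x=\operatorname{res}^S_Px$ for all $P\le S$ and $\varphi\in\operatorname{Hom}_{\mathcal F}(P,S)$.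 By a theorem of Broto, Levi and Oliver, $\iota^*$ identifies $H^*(|\mathcal L|^\wedge_p)$ with $H^*(\mathcal F)$. We use this identification throughout.

\subsection*{The two rings}
An $S$-set $X$ is \emph{$\mathcal F$-stable} if $X|_P\cong\varphi^*X$ as $P$-sets for all $P\le S$ and $\varphi\in\operatorname{Hom}_{\mathcal F}(P,S)$. If $|X|=n$, choose an associated homomorphism $\rho_X:S\to\Sigma_n$. Stability says that $\rho_X|_P$ and $\rho_X\circ\varphi$ are conjugate in $\Sigma_n$. Inner automorphisms act trivially on cohomology, so $\rho_X^*$ depends only on $X$ and has image in $H^*(\mathcal F)$. We consider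
\begin{itemize}
\item the \emph{permutation subring} $\mathcal S(\mathcal F)\subseteq H^*(S)$, generated by the rings $\operatorname{im}\rho_X^*$ for all $\mathcal F$-stable $S$-sets $X$;
\item the subring $\mathcal S'(\mathcal F)\subseteq H^*(|\mathcal L|^\wedge_p)\subseteq H^*(S)$, generated by the rings $\operatorname{im}f^*$ for all maps $f:|\mathcal L|^\wedge_p\to B(\Sigma_n)^\wedge_p$ and all $n\ge1$.
\end{itemize}
We take the inclusion $\mathcal S'(\mathcal F)\subseteq\mathcal S(\mathcal F)$ as given; Remark~\ref{rem:inclusion} recalls the reason for it. The conjecture, posed in \cite{LS}, is that this inclusion induces a homeomorphism of varieties, that is, of prime ideal spectra. (For $p$ odd these rings are graded-commutative; Section~\ref{sec:points} recalls what their spectra are.)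

\begin{theorem}\label{thm:homeo}
For every saturated fusion system $\mathcal F$, the map $\operatorname{Spec}\mathcal S(\mathcal F)\to\operatorname{Spec}\mathcal S'(\mathcal F)$ induced by the inclusion is a homeomorphism.
\end{theorem}

Call a nonempty $S$-set $X$ with $n$ elements \emph{realizable} if there is a map $f:|\mathcal L|^\wedge_p\to B(\Sigma_n)^\wedge_p$ such that $f\circ\iota$ is homotopic to $BS\xrightarrow{B\rho_X}B\Sigma_n\to B(\Sigma_n)^\wedge_p$; we say that $f$ \emph{realizes} $X$. Completion does not change the cohomology of $B\Sigma_n$ (see (C3) below), so $\operatorname{im}f^*=\operatorname{im}\rho_X^*$ inside $H^*(S)$, and $\operatorname{im}\rho_X^*\subseteq\mathcal S'(\mathcal F)$ for realizable $X$. If all nonempty stable sets are realizable, the two rings are equal. This happens in the simplest case.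

\begin{example}[$S$ abelian]\label{ex:abelian}
If $S$ is abelian, then $S$ is the only $\mathcal F$-centric subgroup, so $|\mathcal L|=BG$ for $G=\operatorname{Aut}_{\mathcal L}(S)$. The axioms for $\mathcal L$ say that $S$ is normal in $G$ and that $G/S=\Gamma:=\operatorname{Aut}_{\mathcal F}(S)$ acts on $S$ in the natural way. By (I) the order of $\Gamma$ is prime to $p$, so $G=S\rtimes\Gamma$ by the Schur--Zassenhaus theorem. In a stable set $X$ the multiplicity of the orbit $S/Q$ is constant as $Q$ runs through a $\Gamma$-orbit of subgroups, so $X$ is a union of sets $\bigsqcup_{Q'\in\Gamma Q}S/Q'$. This last set is the restriction of $G/H$ for $H=Q\rtimes\Gamma_Q$, where $\Gamma_Q$ is the stabilizer of $Q$: the $S$-orbits on $G/H$ are indexed by $\gamma\in\Gamma/\Gamma_Q$, and the stabilizer of $\gamma H$ in $S$ is $\gamma(Q)$. So $\rho_X$ extends to $G$, the set $X$ is realizable if it is nonempty, and $\mathcal S'(\mathcal F)=\mathcal S(\mathcal F)$.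
\end{example}

In general $|\mathcal L|$ is glued from the spaces $BP$ for all centric $P$. Stability of $X$ says that the maps $B\rho_X|_{BP}$ are compatible up to homotopy, while a map out of $|\mathcal L|$ needs coherent homotopies, and there are obstructions to choosing them. We do not compute these obstructions. We show that they die when $X$ is replaced by a multiple. Write $kX$ for the disjoint union of $k$ copies of $X$.

\begin{theorem}\label{thm:realize}
There is an integer $c\ge0$, depending only on $\mathcal F$, such that $p^cX$ is realizable for every nonempty $\mathcal F$-stable $S$-set $X$.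
\end{theorem}

Passing to a multiple can lose characteristic classes, so Theorem~\ref{thm:realize} by itself does not give equality of the rings. The next example shows what is lost and what is kept.

\begin{example}[doubling]\label{ex:doubling}
Let $p=2$, $S=C_2$ and $X=S$, so $H^*(S)=\mathbb F_2[x]$ with $|x|=1$. Here $\rho_X$ is an isomorphism and $\operatorname{im}\rho_X^*=\mathbb F_2[x]$. The map $\rho_{2X}$ sends the generator to $(12)(34)\in\Sigma_4$. The group $H^1(\Sigma_4)=\operatorname{Hom}(\Sigma_4,\mathbb F_2)$ is spanned by the sign, which vanishes on $(12)(34)$, so $x\notin\operatorname{im}\rho_{2X}^*$. The real permutation representation of $\Sigma_4$ restricts to two trivial and two sign representations of $C_2$, with total Stiefel--Whitney class $(1+x)^2=1+x^2$, so $x^2\in\operatorname{im}\rho_{2X}^*$. The image has become strictly smaller, but it contains all squares, and such a subring has the same spectrum (Lemma~\ref{lem:frob}).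
\end{example}

Quillen's description of the points of $\operatorname{Spec}H^*(\Sigma_n)$ shows that $X$ and $kX$ always separate the same points of $\operatorname{Spec}H^*(S)$ (Lemma~\ref{lem:points}), and with Theorem~\ref{thm:realize} this gives Theorem~\ref{thm:homeo}. The relation between the rings can be made more precise. A homomorphism of $\mathbb F_p$-algebras is an \emph{$F$-isomorphism} if every element of its kernel is nilpotent and every element of the target has a $p^k$-th power in the image for some $k$.

\begin{theorem}\label{thm:single}
There are a single map $f:|\mathcal L|^\wedge_p\to B(\Sigma_m)^\wedge_p$ and an integer $k\ge0$ such that $x^{p^k}\in\operatorname{im}f^*$ for all $x\in\mathcal S(\mathcal F)$. In particular $x^{p^k}\in\mathcal S'(\mathcal F)$ for all $x\in\mathcal S(\mathcal F)$. All inclusions among $\operatorname{im}f^*\subseteq\mathcal S'(\mathcal F)\subseteq\mathcal S(\mathcal F)$ are $F$-isomorphisms and induce homeomorphisms on $\operatorname{Spec}$.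
\end{theorem}

Theorem~\ref{thm:variety} describes the points of the common variety in terms of elementary abelian subgroups of $S$. Sections~\ref{sec:holim}--\ref{sec:realize} prove Theorem~\ref{thm:realize}, Section~\ref{sec:points} proves Theorem~\ref{thm:homeo}, and Section~\ref{sec:single}, on which the earlier sections do not depend, proves Theorems~\ref{thm:single} and~\ref{thm:variety}. Saturation enters only through quoted results: the identification of $H^*(|\mathcal L|^\wedge_p)$, facts (F1) and (F2) below, and a theorem on stable sets used for Theorem~\ref{thm:variety}.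

\section{Realizability as a homotopy limit problem}\label{sec:holim}

Spaces are simplicial sets, and $\operatorname{Map}(U,Z)$ is the simplicial mapping space, a Kan complex when $Z$ is one.

\subsection*{Completion}
The Bousfield--Kan $p$-completion is a functor $U\mapsto U^\wedge_p$ to Kan complexes that preserves homotopies, with a natural map $\eta_U:U\to U^\wedge_p$. A space $U$ is \emph{$p$-good} if $\eta_U$ is a mod $p$ homology isomorphism and \emph{$p$-complete} if $\eta_U$ is a weak equivalence. We use the following properties.
\begin{itemize}
\item[(C1)] A map $g$ is a mod $p$ homology isomorphism if and only if $g^\wedge_p$ is an equivalence. If $U$ is $p$-good, then $U^\wedge_p$ is $p$-complete.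
\item[(C2)] The natural map $(U\times V)^\wedge_p\to U^\wedge_p\times V^\wedge_p$ is an equivalence.
\item[(C3)] (Bousfield--Kan; Levi.) For a finite group $G$, the space $BG$ is $p$-good and all groups $\pi_i(BG^\wedge_p)$ are finite $p$-groups.
\item[(C4)] A connected H-space $U$ with finite homotopy groups is $p$-good, and $\pi_i(U^\wedge_p)\cong\pi_i(U)\otimes\mathbb Z_p$ naturally.
\end{itemize}

\subsection*{Homotopy limits}
Let $D$ be a small category. A \emph{diagram} is a functor $D\to\mathrm{sSet}$. Let $E(d)=N(D\downarrow d)$ be the nerve of the category of objects over $d$; it is contractible because $D\downarrow d$ has a terminal object. For a diagram $Y$ with Kan values, the Bousfield--Kan homotopy limit is $\operatorname{holim}Y=\operatorname{Map}_D(E,Y)$, so a vertex of $\operatorname{holim}Y$ is a natural transformation $E\to Y$.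
\begin{itemize}
\item[(H1)] On diagrams with Kan values, $\operatorname{holim}$ takes objectwise equivalences to equivalences and objectwise fibrations to fibrations. In particular $\operatorname{holim}Y$ is contractible if each $Y(d)$ is.
\item[(H2)] $\operatorname{holim}$ commutes with limits of diagrams.
\item[(H3)] For $U:D^{op}\to\mathrm{sSet}$ and a Kan complex $Z$ we have $\operatorname{Map}(\operatorname{hocolim}U,Z)=\operatorname{holim}_D\operatorname{Map}(U(-),Z)$. The restriction to $U(d)$ of the map given by a vertex $y$ is the value of $y$ on the vertex $\mathrm{id}_d$ of $E(d)$.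
\end{itemize}

\subsection*{The subgroup decomposition and maps from $BP$}
The \emph{orbit category} $\mathcal O=\mathcal O(\mathcal F^c)$ has the $\mathcal F$-centric subgroups as objects, and $\operatorname{Mor}_{\mathcal O}(P,Q)=\operatorname{Inn}(Q)\backslash\operatorname{Hom}_{\mathcal F}(P,Q)$. Inner automorphisms of $Q$ induce maps of $BQ$ homotopic to the identity, so $P\mapsto BP$ is a functor from $\mathcal O$ to the homotopy category.
\begin{itemize}
\item[(F1)] \cite[Prop.~2.2, Prop.~1.12]{BLO2} There is a functor $\tilde B$ from $\mathcal O$ to spaces that lifts the homotopy functor $P\mapsto BP$, with $\operatorname{hocolim}_{\mathcal O}\tilde B\simeq|\mathcal L|$ and with $BS\simeq\tilde B(S)\to|\mathcal L|$ the standard map. The space $|\mathcal L|$ is $p$-good.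
\item[(F2)] \cite[Cor.~3.4]{BLO2} There is an integer $d$ such that $\lim^i_{\mathcal O}\Phi=0$ for all $i>d$ and all functors $\Phi:\mathcal O^{op}\to\mathbb Z_{(p)}\text{-mod}$.
\item[(F3)] \cite[Prop.~2.1]{BK}, \cite[Prop.~2.1]{BLO1} Let $P$ be a finite $p$-group and $G$ a finite group. Then $[BP,BG^\wedge_p]\cong\operatorname{Rep}(P,G)$, the set of homomorphisms modulo conjugation in $G$. For $\rho:P\to G$ the component $\operatorname{Map}(BP,BG^\wedge_p)_{B\rho}$ is $p$-complete, and the map $e_\rho:BC_G(\rho(P))\to\operatorname{Map}(BP,BG^\wedge_p)_{B\rho}$ adjoint to the map induced by $C_G(\rho(P))\times P\to G$ extends to an equivalence $BC_G(\rho(P))^\wedge_p\simeq\operatorname{Map}(BP,BG^\wedge_p)_{B\rho}$.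
\end{itemize}
We take $\tilde B$ with Kan values (apply the singular complex functor) and fix equivalences $BP\to\tilde B(P)$ representing the identification in (F1).

\begin{remark}\label{rem:inclusion}
These facts explain the inclusion $\mathcal S'(\mathcal F)\subseteq\mathcal S(\mathcal F)$. Given $f:|\mathcal L|^\wedge_p\to B(\Sigma_n)^\wedge_p$, (F3) provides an $S$-set $X$ that $f$ realizes. For $Q$ centric and $\psi\in\operatorname{Aut}_{\mathcal F}(Q)$, the maps $\iota|_{BQ}$ and $\iota|_{BQ}\circ B\psi$ are homotopic by (F1), so $X|_Q\cong\psi^*(X|_Q)$ by (F3). By Alperin's fusion theorem every morphism of $\mathcal F$ is a composite of inclusions and restrictions of such $\psi$. Hence $X$ is $\mathcal F$-stable and $\operatorname{im}f^*=\operatorname{im}\rho_X^*\subseteq\mathcal S(\mathcal F)$.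
\end{remark}

\subsection*{The diagram attached to a stable set}
Let $X$ be a nonempty $\mathcal F$-stable $S$-set with $|X|=n$. For $P\in\mathcal F^c$ let
\[
Y_X(P)\subseteq\operatorname{Map}(\tilde B(P),B(\Sigma_n)^\wedge_p)
\]
be the component of the maps whose restriction to $BP$ is homotopic to $\eta\circ B(\rho_X|_P)$. For $\varphi\in\operatorname{Hom}_{\mathcal F}(P,Q)$, stability gives $\varphi^*(X|_Q)\cong X|_P$, so precomposition with $\tilde B(\varphi)$ carries $Y_X(Q)$ into $Y_X(P)$. Thus $Y_X$ is a diagram on $D=\mathcal O^{op}$ with connected Kan values. This is the only use of stability in the proof of Theorem~\ref{thm:realize}.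

\begin{lemma}\label{lem:reduce}
If $\operatorname{holim}Y_X\ne\emptyset$, then $X$ is realizable.
\end{lemma}

\begin{proof}
Put $Z=B(\Sigma_n)^\wedge_p$. By (H3) and (F1), a vertex of $\operatorname{holim}Y_X$ gives a map $f_0:|\mathcal L|\to Z$ whose restriction to $\tilde B(S)$ lies in $Y_X(S)$. By (C1) and (C3), $\eta_Z$ is an equivalence. Let $f$ be $(f_0)^\wedge_p$ followed by a homotopy inverse of $\eta_Z$. By naturality of $\eta$, $f\circ\eta_{|\mathcal L|}\simeq f_0$, so $f$ realizes $X$.
\end{proof}

To compare $X$ with $kX$, let $\Delta_k:\Sigma_n\to\Sigma_{kn}$ be the diagonal homomorphism, which lets a permutation act in the same way on $k$ copies, and take $\rho_{kX}=\Delta_k\circ\rho_X$. Composition with $(B\Delta_k)^\wedge_p$ is a natural transformation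
\[
u_k:Y_X\to Y_{kX}.
\]
For a finite group $W$, the wreath product $W\wr\Sigma_m$ is the automorphism group of a free $W$-set $T$ of rank $m$, and we also write $\Delta_k:W\wr\Sigma_m\to W\wr\Sigma_{km}$ for the diagonal $\operatorname{Aut}_W(T)\to\operatorname{Aut}_W(kT)$. For $Q\le P$ put $W_P(Q)=N_P(Q)/Q\cong\operatorname{Aut}_P(P/Q)$.

\begin{lemma}\label{lem:type}
Let $P\in\mathcal F^c$, and let $m_Q$ be the multiplicity of $P/Q$ in $X|_P$, where $Q$ runs over representatives of the conjugacy classes of subgroups of $P$. There are equivalences
\[
Y_X(P)\simeq\prod_QB(W_P(Q)\wr\Sigma_{m_Q})^\wedge_p,\qquad Y_{kX}(P)\simeq\prod_QB(W_P(Q)\wr\Sigma_{km_Q})^\wedge_p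
\]
under which $u_k$ corresponds, up to homotopy, to $\prod_Q(B\Delta_k)^\wedge_p$. In particular the homotopy groups of $Y_X(P)$ are finite $p$-groups.
\end{lemma}

\begin{proof}
Precomposition with $BP\to\tilde B(P)$ is an equivalence of mapping spaces that commutes with $u_k$, so we may replace $\tilde B(P)$ by $BP$. Let $C=C_{\Sigma_n}(\rho_X(P))=\operatorname{Aut}_P(X)$ and $C'=C_{\Sigma_{kn}}(\rho_{kX}(P))=\operatorname{Aut}_P(kX)$. The left square below commutes, hence so does the square of adjoints on the right.
\[
\begin{array}{ccc}
C\times P&\longrightarrow&\Sigma_n\\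
\downarrow{\scriptstyle\Delta_k\times1}&&\downarrow{\scriptstyle\Delta_k}\\
C'\times P&\longrightarrow&\Sigma_{kn}
\end{array}
\qquad\qquad
\begin{array}{ccc}
BC&\xrightarrow{\ e\ }&Y_X(P)\\
\downarrow{\scriptstyle B\Delta_k}&&\downarrow{\scriptstyle u_k}\\
BC'&\xrightarrow{\ e'\ }&Y_{kX}(P)
\end{array}
\]
By (F3) and (C3), $e$ and $e'$ are mod $p$ homology isomorphisms, so their completions are equivalences by (C1). The spaces $Y_X(P)$ and $Y_{kX}(P)$ are $p$-complete by (F3). Completing the right square therefore identifies $u_k$ with $(B\Delta_k)^\wedge_p:BC^\wedge_p\to (BC')^\wedge_p$. An automorphism of a $P$-set preserves the union of the orbits of each type, so $C=\prod_QW_P(Q)\wr\Sigma_{m_Q}$, $C'=\prod_QW_P(Q)\wr\Sigma_{km_Q}$, and $\Delta_k:C\to C'$ is the product of the diagonals. Now apply (C2) and (C3).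
\end{proof}

\subsection*{A model case}
The mechanism of the proof is already visible on fundamental groups. Recall that $\pi_1(BG^\wedge_p)=G/O^p(G)$, naturally in the finite group $G$, where $O^p(G)$ is generated by the elements of order prime to $p$.

\begin{example}[$\Delta_k$ on $\pi_1$]\label{ex:pi1}
Let $W$ be a finite $p$-group and $G=W\wr\Sigma_m$ with $m\ge3$. Let $p=2$. The $3$-cycles lie in $O^2(G)$ and generate $A_m$, which is transitive on the $m$ factors $W$. So in $G/O^2(G)$ an element $w$ placed in the factor $i$ has the same image for every $i$. Elements in different factors commute, so the image of $W$ is abelian, and it commutes with the image of a transposition, which only exchanges two factors. Hence $|G/O^2(G)|\le2|W^{ab}|$, and the surjection $(w_1,\dots,w_m;\sigma)\mapsto(\prod\bar w_i,\operatorname{sgn}\sigma)$ induces $G/O^2(G)\cong W^{ab}\times\{\pm1\}$. For $p$ odd the transpositions lie in $O^p(G)$, and the same argument gives $G/O^p(G)\cong W^{ab}$. The diagonal $\Delta_k$ repeats the $w_i$ and $\sigma$ exactly $k$ times, so it induces the $k$-th power map on these abelian groups, which is zero when $k$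 is a large power of $p$. For $m=1$ the fundamental group is $W$ itself, which may be nonabelian; large multiplicities are needed to reach the abelian range.
\end{example}

\begin{example}[a set that does not extend, and its multiples]\label{ex:C4}
Replace $\mathcal O$ by a category with one object. Let $p=2$, $G=C_4$, $P=C_2\le G$ and $\Gamma=G/P$. The group $\Gamma$ acts on $EG/P\simeq BP$ with homotopy colimit $BG$, and for a $P$-set $X$ we define $Y_X$ as above. By (H3) and (F3), $\operatorname{holim}Y_X\neq\emptyset$ if and only if $X$ is the restriction of a $G$-set. Take $X=P$. If $P$ acts freely on a $G$-set, then so does $G$, because every nontrivial subgroup of $G$ contains $P$. So $kX$, which has $2k$ elements, extends to $G$ if and only if $k$ is even.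

Obstruction theory sees this as follows. Here $Y_X\simeq BC_2=K(\mathbb Z/2,1)$, and Lemma~\ref{lem:EM} gives a class in $\lim^2=H^2(\Gamma;\mathbb Z/2)$, nonzero because $\operatorname{holim}Y_X=\emptyset$. For $k\ge3$ we have $\pi_1Y_{kX}=C_2\times\{\pm1\}$ by Example~\ref{ex:pi1}, and $u_k$ induces $w\mapsto(w^k,1)$. This map is zero, and so kills the class, exactly when $k$ is even.
\end{example}

The general proof needs three things: obstruction classes that are natural for $u_k$ (Section~\ref{sec:obstruction}), the vanishing of $\Delta_{p^a}$ on higher homotopy groups (Section~\ref{sec:wreath}), and a reason why finitely many multiplications suffice. The last is (F2). Its analogue fails in Example~\ref{ex:C4}, where $H^i(\Gamma;\mathbb F_2)\ne0$ for all $i$.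

\section{Natural obstruction classes}\label{sec:obstruction}

Let $D$ be a small category and $E=N(D\downarrow-)$. An $n$-simplex of $E(d)$ is a chain $d_0\to\cdots\to d_n$ together with a morphism $d_n\to d$, and it is degenerate exactly when one of the arrows $d_{i-1}\to d_i$ is an identity. So the normalized chain complex $C_*$ of $\mathbb Z[E]$ has $C_n=\bigoplus\mathbb Z[\operatorname{Hom}(d_n,-)]$, summed over the chains without identities. These functors are projective in $\operatorname{Fun}(D,\mathrm{Ab})$ by the Yoneda lemma, and $E$ is objectwise contractible. Hence $C_*$ is a projective resolution of the constant functor $\mathbb Z$, and $\lim^i_DA=\operatorname{Ext}^i(\mathbb Z,A)=H^i\operatorname{Hom}(C_*,A)$.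

A diagram of Eilenberg--Mac\,Lane spaces need not have compatible base points, so its homotopy groups do not form a functor in an evident way. We use homology instead, and we compare the diagram with a linear one, where the existence of a point is a question of homological algebra. Recall the Dold--Kan correspondence: the normalized chain complex functor $N$ is an equivalence from simplicial abelian groups to nonnegatively graded chain complexes, and $\pi_iB=H_i(NB)$.

\begin{lemma}\label{lem:EM}
Let $j\ge1$, let $F$ be a diagram with Kan values $F(d)\simeq K(A(d),j)$ with $A(d)$ abelian, and let $A=H_j(F(-);\mathbb Z):D\to\mathrm{Ab}$. There is a class $o(F)\in\lim^{j+1}_DA$, natural in $F$, that vanishes if and only if $\operatorname{holim}F\ne\emptyset$.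
\end{lemma}

\begin{proof}
Let $K_*=N\mathbb Z[F]$, and let $\tau K$ be the quotient complex equal to $K_i$ in degrees $i<j$, to $K_j/\partial K_{j+1}$ in degree $j$, and to $0$ above. It has the homology of $F$ in degrees $\le j$, namely $\mathbb Z$ in degree $0$, $A$ in degree $j$ and $0$ in between. Let $B$ be the diagram of simplicial abelian groups with $NB=\tau K$, let $\varepsilon:B\to\mathbb Z$ be the augmentation onto the constant discrete diagram, and put $B_0=\ker\varepsilon$ and $B_1=\varepsilon^{-1}(1)$. Each $B_1(d)$ is a component of a simplicial group, hence a Kan complex, with $A(d)$ in degree $j$ as its only homotopy group. The composite $F\to\mathbb Z[F]\to B$ lands in $B_1$ and induces the Hurewicz map on $\pi_j$, which is an isomorphism; for $j=1$ this uses that $A(d)$ is abelian. By (H1), $\operatorname{holim}F\simeq\operatorname{holim}B_1$.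

A vertex of $\operatorname{holim}B$ is a map $E\to B$, equivalently an additive map $\mathbb Z[E]\to B$, equivalently a chain map $C_*\to NB$ of complexes of functors. The vertex lies in $\operatorname{holim}B_1$ if and only if the composite $C_*\to NB\to\mathbb Z$ is the augmentation $\epsilon$ of $C_*$. For a complex $L_*$ let $\operatorname{Hom}(C_*,L_*)$ be the cochain complex with $\prod_i\operatorname{Hom}(C_i,L_{i-n})$ in degree $n$; its $0$-cocycles are the chain maps. Since the $C_i$ are projective, the sequence
\[
0\to\operatorname{Hom}(C_*,NB_0)\to\operatorname{Hom}(C_*,NB)\to\operatorname{Hom}(C_*,\mathbb Z)\to0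
\]
is exact. The complex $\operatorname{Hom}(C_*,\mathbb Z)$ is zero in degree $-1$, so a cocycle cohomologous to $\epsilon$ equals $\epsilon$. Hence $\epsilon$ lifts to a chain map $C_*\to NB$ if and only if $[\epsilon]$ is in the image of $H^0\operatorname{Hom}(C_*,NB)$, if and only if the class $o(F):=\delta[\epsilon]\in H^1\operatorname{Hom}(C_*,NB_0)$ vanishes, where $\delta$ is the connecting map.

The complex $NB_0$ vanishes above degree $j$ and has homology only in degree $j$. So the inclusion of the $j$-cycles is a quasi-isomorphism $A[j]\to NB_0$, where $A[j]$ is $A$ placed in degree $j$. As $C_*$ is a bounded below complex of projectives,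
\[
H^1\operatorname{Hom}(C_*,NB_0)\cong H^1\operatorname{Hom}(C_*,A[j])=H^{j+1}\operatorname{Hom}(C_*,A)=\lim\nolimits^{j+1}_DA.
\]
Every step is natural in $F$.
\end{proof}

A general diagram is built from such layers. For a Kan complex $K$, the Moore--Postnikov section $P_jK$ is the quotient of $K$ in which two $n$-simplices are identified when their restrictions to the $j$-skeleton of $\Delta^n$ agree. It is functorial in $K$; the maps $K\to P_jK\to P_{j-1}K$ are fibrations of Kan complexes; $\pi_iP_jK=\pi_iK$ for $i\le j$ and $\pi_iP_jK=0$ for $i>j$; and $K=\lim_jP_jK$, since $(P_jK)_n=K_n$ for $n\le j$. If $K$ is connected, $P_0K$ is contractible.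

\begin{lemma}\label{lem:lift}
Let $j\ge1$ and let $Y$ be a diagram with connected Kan values; if $j=1$, assume that all groups $\pi_1Y(d)$ are abelian. Let $y$ be a vertex of $\operatorname{holim}P_{j-1}Y$.
\begin{itemize}
\item[(a)] There are a functor $A_y:D\to\mathrm{Ab}$ with $A_y(d)\cong\pi_jY(d)$ and a class $o(y)\in\lim^{j+1}_DA_y$ such that $y$ lifts to a vertex of $\operatorname{holim}P_jY$ if and only if $o(y)=0$.
\item[(b)] Let $Y'$ satisfy the same hypotheses, and let $u:Y\to Y'$ be a natural transformation such that each $u(d)$ is zero on $\pi_j$. Then $u(y)\in\operatorname{holim}P_{j-1}Y'$ lifts to $\operatorname{holim}P_jY'$.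
\end{itemize}
\end{lemma}

\begin{proof}
(a) The layer over $y:E\to P_{j-1}Y$ should be the pullback of $P_jY$ along $y$, but $E$ does not have Kan values. So apply a functorial factorization of maps of simplicial sets objectwise, and write $y$ as $E\to\hat E\to P_{j-1}Y$, an objectwise trivial cofibration followed by an objectwise fibration. Then $\hat E$ has contractible Kan values. Put $F_y=\hat E\times_{P_{j-1}Y}P_jY$. The projection $F_y(d)\to\hat E(d)$ is a fibration over a contractible base, so $F_y(d)$ is Kan and equivalent to the fiber of $P_jY(d)\to P_{j-1}Y(d)$. By the long exact sequence, $F_y(d)\simeq K(\pi_jY(d),j)$ and $\pi_jF_y(d)\to\pi_jP_jY(d)$ is an isomorphism. Put $A_y=H_j(F_y;\mathbb Z)$, which is $\pi_jF_y(d)$ at $d$ by the Hurewicz theorem, and $o(y)=o(F_y)$.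

By Lemma~\ref{lem:EM} it remains to show that $y$ lifts if and only if $\operatorname{holim}F_y\ne\emptyset$. A lift $E\to P_jY$ and the map $E\to\hat E$ together define a map $E\to F_y$. Conversely, a vertex of $\operatorname{holim}F_y$ gives vertices $z\in\operatorname{holim}P_jY$ and $w\in\operatorname{holim}\hat E$ with the same image in $\operatorname{holim}P_{j-1}Y$. The Kan complex $\operatorname{holim}\hat E$ is contractible by (H1), so an edge joins $w$ to the vertex $E\to\hat E$, which maps to $y$. Thus an edge joins the image of $z$ to $y$. Since $\operatorname{holim}P_jY\to\operatorname{holim}P_{j-1}Y$ is a fibration, this edge lifts to an edge starting at $z$, and its other end lies over $y$.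

(b) By functoriality of the factorization, $u$ induces a map of diagrams $F_y\to F_{u(y)}$, hence a natural transformation $u_*:A_y\to A_{u(y)}$. At each $d$ it is identified with $\pi_j(u(d))=0$, so $u_*=0$, and $o(u(y))=u_*o(y)=0$ by naturality in Lemma~\ref{lem:EM}.
\end{proof}

Part (b) asks only for vanishing at each object separately. The homotopies used in the next section to prove this vanishing therefore need no compatibility with the morphisms of $\mathcal O$.

\section{Diagonals of wreath products on homotopy groups}\label{sec:wreath}

The groups $\pi_i(B(W\wr\Sigma_m)^\wedge_p)$ carry no evident structure for which $\Delta_k$ is multiplication by $k$. For large $m$, however, they agree in a range with the homotopy groups of an infinite loop space, and there disjoint union becomes addition.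

Let $W$ be a finite group and $M_W=\coprod_{m\ge0}B(W\wr\Sigma_m)$, the classifying space of finite free $W$-sets, with the product $\mu$ induced by disjoint union. Let $Q=Q(BW_+)=\operatorname{colim}_r\Omega^r\Sigma^r(BW_+)$. It is a homotopy commutative H-group, so for every space $U$ the set $[U,Q]$ of free homotopy classes is an abelian group, written additively. We have $\pi_0Q=\mathbb Z$; let $Q_m$ be the components and $[m]$ the class of a constant map into $Q_m$.
\begin{itemize}
\item[(F4)] (Barratt--Priddy--Quillen--Segal.) There is a group completion $\gamma:M_W\to Q$. It is an H-map, with components $\gamma_m:B(W\wr\Sigma_m)\to Q_m$. The maps $\tau_m=\gamma_m+[-m]:B(W\wr\Sigma_m)\to Q_0$ are compatible with stabilization up to homotopy and induce $\operatorname{colim}_mH_*(W\wr\Sigma_m)\cong H_*(Q_0)$.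
\item[(F5)] \cite[Prop.~1.6]{HW} The stabilization map $H_i(W\wr\Sigma_m;\mathbb F_p)\to H_i(W\wr\Sigma_{m+1};\mathbb F_p)$ is an isomorphism for $m$ large relative to $i$.
\end{itemize}
Fact (F5) also follows from Nakaoka's stability theorem for symmetric groups. Put $\bar H=\tilde H_*(BW;\mathbb F_p)$. Then $H_*(W\wr\Sigma_m)=H_*(\Sigma_m;(\mathbb F_p\oplus\bar H)^{\otimes m})$, and expanding the tensor power and applying Shapiro's lemma gives $\bigoplus_kH_*(\Sigma_{m-k})\otimes H_*(\Sigma_k;\bar H^{\otimes k})$, compatibly with stabilization. Only $k\le i$ contributes in degree $i$, because $\bar H^{\otimes k}$ lives in degrees $\ge k$.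

These facts concern homology. The next lemma converts them into statements about homotopy groups, and it is the reason for working with completed spaces.

\begin{lemma}\label{lem:range}
Let $g:U\to V$ be a map of connected spaces whose homotopy groups are finite $p$-groups, and let $r\ge1$. If $H_i(g;\mathbb F_p)$ is an isomorphism for $i\le r+1$, then $\pi_i(g)$ is an isomorphism for $1\le i\le r$.
\end{lemma}

\begin{proof}
For a finite $p$-group $\pi$, $H_1(\pi;\mathbb F_p)$ is the quotient by the Frattini subgroup, and a subgroup that maps onto this quotient is all of $\pi$. So $\pi_1(g)$ is onto and the homotopy fiber $F$ of $g$ is connected. By the long exact sequence its homotopy groups are finite $p$-groups, so $H_*(F;\mathbb F_p)$ is finite in each degree. Suppose $\tilde H_j(F;\mathbb F_p)\ne0$ for some $j\le r$, and take $j$ least. In the Serre spectral sequence $H_s(V;H_t(F))\Rightarrow H_{s+t}(U)$ the rows $0<t<j$ vanish, which gives an exact sequence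
\[
H_{j+1}(U)\to H_{j+1}(V)\to H_j(F)_{\pi_1V}\to H_j(U)\to H_j(V).
\]
The first map is onto and the last is injective, so the coinvariants $H_j(F)_{\pi_1V}$ vanish. But a finite $p$-group acting on a nonzero finite $\mathbb F_p$-vector space has nonzero coinvariants. Hence $\tilde H_i(F;\mathbb F_p)=0$ for $i\le r$. Now $\pi_1F$ has trivial Frattini quotient, so it is trivial. If $\pi_iF$ were the first nonzero homotopy group, with $2\le i\le r$, the Hurewicz theorem would give $H_i(F;\mathbb F_p)=\pi_iF\otimes\mathbb F_p\ne0$. So $\pi_iF=0$ for $i\le r$, and the long exact sequence finishes the proof.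
\end{proof}

Let $\mathcal W$ be the finite set of groups $W_P(Q)$ with $P\in\mathcal F^c$ and $Q\le P$.

\begin{proposition}\label{prop:kill}
Fix $N\ge1$. There are integers $M$ and $a$ such that for all $W\in\mathcal W$ and all $m\ge M$ the group $\pi_1(B(W\wr\Sigma_m)^\wedge_p)$ is abelian, and $\Delta_{p^a}$ induces the zero map
\[
\pi_i(B(W\wr\Sigma_m)^\wedge_p)\to\pi_i(B(W\wr\Sigma_{p^am})^\wedge_p)\qquad(1\le i\le N).
\]
\end{proposition}

\begin{proof}
Let $W\in\mathcal W$. For $i\ge1$ the group $\pi_iQ_0=\pi_i^s(BW_+)$ is finite, since in the Atiyah--Hirzebruch spectral sequence the groups $H_s(W;\pi_t^s)$ with $s+t=i$ are finite. By (C4), $(Q_0)^\wedge_p$ has the mod $p$ homology of $Q_0$, and its homotopy groups are the finite abelian $p$-groups $\pi_iQ_0\otimes\mathbb Z_p$. By (F4) and (F5) there is $M\geq1$ such that for all $m\ge M$ and all $W$ in the finite set $\mathcal W$, the map $\tau_m$ is an isomorphism on $H_i(-;\mathbb F_p)$ for $i\le N+1$. By (C3) the same holds for $(\tau_m)^\wedge_p$, and Lemma~\ref{lem:range} applies: $(\tau_m)^\wedge_p$ is an isomorphism on $\pi_i$ for $1\le i\le N$. In particular $\pi_1(B(W\wr\Sigma_m)^\wedge_p)$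 is abelian.

Let $U=B(W\wr\Sigma_m)$. The map $B\Delta_k$ is the restriction to $U$ of the diagonal $M_W\to M_W^k$ followed by the $k$-fold product $M_W^k\to M_W$. Since $\gamma$ is an H-map, $\gamma_{km}\circ B\Delta_k=k\gamma_m$ in $[U,Q]$. Therefore
\[
\tau_{km}\circ B\Delta_k=k\gamma_m+[-km]=k(\gamma_m+[-m])=k\tau_m=\kappa_k\circ\tau_m,
\]
where $\kappa_k:Q_0\to Q_0$ is the $k$-th power map. It induces multiplication by $k$ on $\pi_iQ_0$, so $(\kappa_k)^\wedge_p$ induces multiplication by $k$ on $\pi_iQ_0\otimes\mathbb Z_p$. Choose $a$ such that $p^a$ annihilates these groups for all $W\in\mathcal W$ and $1\le i\le N$. For maps of connected spaces, being zero or injective on $\pi_i$ does not depend on base points and is invariant under free homotopy. So $(\tau_{p^am})^\wedge_p\circ(B\Delta_{p^a})^\wedge_p$ is zero on $\pi_i$, and $(\tau_{p^am})^\wedge_p$ is injective on $\pi_i$ because $p^am\ge M$. Hence $(B\Delta_{p^a})^\wedge_p$ is zero on $\pi_i$.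
\end{proof}

\section{Realizing multiples of stable sets}\label{sec:realize}

We climb the Postnikov tower. One application of $u_{p^a}$ removes one obstruction, namely that of the vertex constructed so far; the lifted vertex then has a new obstruction of its own. So we multiply by $p^a$ once for each stage, until (F2) makes the obstruction groups vanish.

\begin{proof}[Proof of Theorem~\ref{thm:realize}]
Let $d$ be as in (F2) and $N=\max(d,1)$. Take $M$ and $a$ from Proposition~\ref{prop:kill}, choose $b$ with $p^b\ge M$, and put $c=b+aN$. This depends only on $\mathcal F$. Let $X$ be a nonempty stable set, and put $X_0=p^bX$ and $X_j=p^aX_{j-1}$ for $1\le j\le N$, so that $X_N\cong p^cX$. For every centric $P$, each orbit type occurs in $X_j|_P$ with multiplicity $0$ or at least $M$, and multiplicity $0$ contributes a contractible factor in Lemma~\ref{lem:type}. By that lemma and Proposition~\ref{prop:kill}, all groups $\pi_1Y_{X_j}(P)$ are abelian, and $u_{p^a}:Y_{X_{j-1}}\to Y_{X_j}$ is objectwise zero on $\pi_i$ for $1\le i\le N$.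

\emph{Stages $0\le j\le N$.} We construct vertices $y_j\in\operatorname{holim}P_jY_{X_j}$. The vertex $y_0$ exists by (H1), since $P_0Y_{X_0}$ is objectwise contractible. Given $y_{j-1}$, Lemma~\ref{lem:lift}(b) shows that its image in $\operatorname{holim}P_{j-1}Y_{X_j}$ lifts to a vertex $y_j$ of $\operatorname{holim}P_jY_{X_j}$.

\emph{Stages $j>N$.} Put $Y=Y_{X_N}$. For $j\ge N+1$ and a vertex $y$ of $\operatorname{holim}P_{j-1}Y$, the functor $A_y$ of Lemma~\ref{lem:lift}(a) is a functor on $\mathcal O^{op}$ whose values are finite abelian $p$-groups, hence $\mathbb Z_{(p)}$-modules. As $j+1>d$, (F2) gives $\lim^{j+1}A_y=0$, and $y$ lifts. Starting from $y_N$ we obtain a strictly compatible sequence of vertices of the spaces $\operatorname{holim}P_jY$, that is, a vertex of $\lim_j\operatorname{holim}P_jY=\operatorname{holim}Y$ by (H2). By Lemma~\ref{lem:reduce}, $X_N\cong p^cX$ is realizable.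
\end{proof}

For the rest of the paper put $q=p^c$. For every $\mathcal F$-stable set $X$ we now have
\begin{equation}\label{eq:contained}
\operatorname{im}\rho_{qX}^*\subseteq\mathcal S'(\mathcal F);
\end{equation}
for $X=\emptyset$ the left side is $\mathbb F_p$.

\section{Points of the spectrum}\label{sec:points}

\subsection*{Graded-commutative rings}
Let $R$ be a graded-commutative $\mathbb F_p$-algebra. Put $R^{ev}=R$ if $p=2$, and let $R^{ev}$ be the sum of the even-degree parts if $p$ is odd; it is a commutative ring, central in $R$. Let $p$ be odd, and call a sum of odd-degree elements \emph{odd}. Odd elements $o,o'$ satisfy $oo'=-o'o$, so $o^2=0$, $oRo=0$ and $(oo')^2=0$. Let $I$ be the ideal generated by the odd elements. Then $I\cap R^{ev}$ is spanned by the products $oo'$, so it is a nil ideal of $R^{ev}$, and $R/I=R^{ev}/(I\cap R^{ev})$ is commutative. This has three consequences, which are trivial for $p=2$.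
\begin{itemize}
\item[(G1)] A prime ideal of $R$ contains $I$, whether primality of a two-sided ideal $\mathfrak p$ is defined by the condition $xy\in\mathfrak p$ or by $xRy\subseteq\mathfrak p$. So both definitions agree, and $\mathfrak p\mapsto\mathfrak p\cap R^{ev}$ is a homeomorphism $\operatorname{Spec}R\cong\operatorname{Spec}R^{ev}$, compatible with inclusions of graded subrings.
\item[(G2)] A ring map from $R^{ev}$ to a field kills $I\cap R^{ev}$, so it extends uniquely to $R$, by zero on odd elements.
\item[(G3)] If $x=e+o$ with $e$ even and $o$ odd, then $x^p=e^p+pe^{p-1}o=e^p$. The map $x\mapsto x^p$ is a ring homomorphism: it is additive because it is additive on $R^{ev}$, and $(ee'+oo')^p=(ee')^p$.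
\end{itemize}
We also use two standard facts about an integral extension $A\subseteq B$ of commutative rings. The map $\operatorname{Spec}B\to\operatorname{Spec}A$ is surjective and closed, with algebraic residue field extensions; and every ring map from $A$ to an algebraically closed field extends to $B$.

\subsection*{Finiteness}
\begin{itemize}
\item[(F6)] (Evens--Venkov.) For finite groups $H\le G$, the algebra $H^*(G)$ is finitely generated and $H^*(H)$ is a finitely generated $H^*(G)$-module.
\end{itemize}

\begin{lemma}\label{lem:finite}
Let $X$ be an $S$-set on which $S$ acts faithfully, and let $A=\operatorname{im}\rho_X^*$. Then $A^{ev}$ is Noetherian, and every $A^{ev}$-submodule of $H^*(S)$ is finitely generated.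
\end{lemma}

\begin{proof}
By (F6), $A$ is generated by finitely many homogeneous elements. Let $A_1\subseteq A^{ev}$ be the subalgebra generated by those that lie in $A^{ev}$; it is Noetherian. The remaining generators anticommute and square to zero, so their square-free monomials generate $A$ as an $A_1$-module. Hence the submodule $A^{ev}$ is finite over $A_1$, and so it is a Noetherian ring. Since $\rho_X$ is injective, $H^*(S)$ is finite over $A$ by (F6), hence over $A_1$ and over $A^{ev}$.
\end{proof}

The regular $S$-set $S$ is faithful and $\mathcal F$-stable: its restriction along any injective $\varphi:P\to S$ is free of rank $|S:P|$.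

\subsection*{Quillen's description of the points}
Let $\Omega$ be an algebraically closed field of characteristic $p$. For an elementary abelian $p$-group $E$, viewed as an $\mathbb F_p$-vector space, $H^{ev}(E)/\mathrm{nil}=\operatorname{Sym}(E^*)$. So a vector $v\in E\otimes\Omega=\operatorname{Hom}(E^*,\Omega)$ defines a ring map $ev_{E,v}:H^{ev}(E)\to\Omega$, and $ev_{E,v}\circ\theta^*=ev_{E',\theta(v)}$ for every homomorphism $\theta:E\to E'$. The pair $(E,v)$ is \emph{generic} if $v\notin E'\otimes\Omega$ for every proper subgroup $E'<E$.
\begin{itemize}
\item[(F7)] \cite{Q}, \cite[\S5.6]{Ben} Let $G$ be a finite group. Every ring map $H^{ev}(G)\to\Omega$ has the form $ev_{E,v}\circ\operatorname{res}^G_E$ with $E\le G$ and $(E,v)$ generic. Two generic pairs $(E_1,v_1)$ and $(E_2,v_2)$ give the same map if and only if conjugation by some $g\in G$ carries $E_1$ onto $E_2$ and $v_1$ to $v_2$.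
\end{itemize}
For $G=\Sigma_n$, conjugacy is isomorphism of permutation actions, and isomorphism of actions is insensitive to taking multiples. The next lemma makes this precise; it does not need stability, and the multiplier need not be a power of $p$.

\begin{lemma}\label{lem:points}
Let $(E_1,v_1)$, $(E_2,v_2)$ be generic pairs with $E_i\le S$, and put $\alpha_i=ev_{E_i,v_i}\circ\operatorname{res}^S_{E_i}:H^{ev}(S)\to\Omega$. Let $X$ be an $S$-set, let $\bar E_i=\rho_X(E_i)$, and let $\bar v_i\in\bar E_i\otimes\Omega$ be the image of $v_i$.
\begin{itemize}
\item[(a)] If $\theta:E_1\to E_2$ is an isomorphism with $\theta(v_1)=v_2$ and $X|_{E_1}\cong\theta^*(X|_{E_2})$, then $\alpha_1=\alpha_2$ on $(\operatorname{im}\rho_X^*)^{ev}$.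
\item[(b)] We have $\alpha_1=\alpha_2$ on $(\operatorname{im}\rho_X^*)^{ev}$ if and only if there is an isomorphism $\theta:\bar E_1\to\bar E_2$ with $\theta(\bar v_1)=\bar v_2$ and $X|_{\bar E_1}\cong\theta^*(X|_{\bar E_2})$.
\item[(c)] For $k\ge1$, we have $\alpha_1=\alpha_2$ on $(\operatorname{im}\rho_{kX}^*)^{ev}$ if and only if $\alpha_1=\alpha_2$ on $(\operatorname{im}\rho_X^*)^{ev}$.
\end{itemize}
\end{lemma}

\begin{proof}
Put $n=|X|$. The maps $\alpha_i$ agree on $(\operatorname{im}\rho_X^*)^{ev}$ if and only if $\alpha_1\circ\rho_X^*=\alpha_2\circ\rho_X^*$ on $H^{ev}(\Sigma_n)$.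

(a) The homomorphisms $\rho_X|_{E_1}$ and $\rho_X|_{E_2}\circ\theta$ are conjugate in $\Sigma_n$, so
\[
\alpha_1\circ\rho_X^*=ev_{E_1,v_1}\circ\theta^*\circ(\rho_X|_{E_2})^*=ev_{E_2,v_2}\circ(\rho_X|_{E_2})^*=\alpha_2\circ\rho_X^*.
\]

(b) By naturality $\alpha_i\circ\rho_X^*=ev_{\bar E_i,\bar v_i}\circ\operatorname{res}^{\Sigma_n}_{\bar E_i}$. The pair $(\bar E_i,\bar v_i)$ is generic. Indeed, let $\bar E'<\bar E_i$ have preimage $E'<E_i$. If $\bar v_i\in\bar E'\otimes\Omega$, then $v_i$ maps to zero in $(\bar E_i/\bar E')\otimes\Omega=(E_i/E')\otimes\Omega$, so $v_i\in E'\otimes\Omega$, a contradiction. By (F7) for $\Sigma_n$, the two maps agree if and only if some isomorphism $\theta:\bar E_1\to\bar E_2$ with $\theta(\bar v_1)=\bar v_2$ is induced by conjugation by an element $g\in\Sigma_n$. A permutation $g$ of $X$ with $gxg^{-1}=\theta(x)$ for all $x\in\bar E_1$ is the same as an isomorphism of $\bar E_1$-sets $X|_{\bar E_1}\to\theta^*(X|_{\bar E_2})$.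

(c) Since $\rho_{kX}=\Delta_k\circ\rho_X$ with $\Delta_k$ injective, we may identify $\rho_{kX}(E_i)$ with $\bar E_i$. The condition in (b) for $kX$ then asks for $\theta$ with $\theta(\bar v_1)=\bar v_2$ and $k\,X|_{\bar E_1}\cong k\,\theta^*(X|_{\bar E_2})$. Two sets with an action are isomorphic if and only if each orbit type has the same multiplicity in both. Dividing multiplicities by $k$ shows that this is the condition in (b) for $X$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:homeo}]
Write $T=\mathcal S(\mathcal F)\supseteq R=\mathcal S'(\mathcal F)$; both are graded subrings of $H^*(S)$. By \eqref{eq:contained}, $R$ contains $A_0=\operatorname{im}\rho_{qS}^*$, and $qS$ is faithful. By Lemma~\ref{lem:finite}, $T^{ev}$ and $H^{ev}(S)$ are finite over $A_0^{ev}$, so the extensions $R^{ev}\subseteq T^{ev}\subseteq H^{ev}(S)$ are integral.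

\emph{Claim: ring maps $\alpha_1,\alpha_2:T^{ev}\to\Omega$ to an algebraically closed field that agree on $R^{ev}$ are equal.} Extend $\alpha_1,\alpha_2$ to $H^{ev}(S)$. By (F7) the extensions come from generic pairs $(E_i,v_i)$ with $E_i\le S$. For every stable $X$ they agree on $(\operatorname{im}\rho_{qX}^*)^{ev}\subseteq R^{ev}$ by \eqref{eq:contained}, hence on $(\operatorname{im}\rho_X^*)^{ev}$ by Lemma~\ref{lem:points}(c). The extensions of $\alpha_1,\alpha_2$ to $T$ given by (G2) vanish on odd elements, so they agree on each $\operatorname{im}\rho_X^*$. These rings generate $T$, which proves the claim.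

By (G1) it suffices to treat $\operatorname{Spec}T^{ev}\to\operatorname{Spec}R^{ev}$. This map is continuous, surjective and closed. Let $\mathfrak p_1,\mathfrak p_2$ be primes of $T^{ev}$ over the same prime $\mathfrak q$ of $R^{ev}$, and let $\Omega$ be an algebraic closure of the residue field $\kappa(\mathfrak q)$. The fields $\kappa(\mathfrak p_i)$ are algebraic over $\kappa(\mathfrak q)$, so they have $\kappa(\mathfrak q)$-embeddings into $\Omega$. These give ring maps $\alpha_i:T^{ev}\to\Omega$ with kernels $\mathfrak p_i$ that agree on $R^{ev}$. By the claim $\alpha_1=\alpha_2$, so $\mathfrak p_1=\mathfrak p_2$. A continuous closed bijection is a homeomorphism.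
\end{proof}

\section{A single map, and the common variety}\label{sec:single}

Theorem~\ref{thm:single} needs two further ingredients: a way to pack finitely many stable sets into one without losing information, and a criterion that turns injectivity on points into a statement about $p^k$-th powers.

\subsection*{Packing}
By Burnside's theorem on marks, two finite sets $Z,Z'$ with an action of a finite group $E$ are isomorphic if and only if $|Z^U|=|Z'^U|$ for all $U\le E$. A plain disjoint union adds marks and so forgets the individual summands; weights repair this.

\begin{lemma}\label{lem:pack}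
Let $X_0=S,X_1,\dots,X_r$ be $\mathcal F$-stable $S$-sets, let $\beta=1+\max_i|X_i|$, and let $X=\bigsqcup_{i=0}^r\beta^iX_i$. Then $X$ is $\mathcal F$-stable and faithful, and for $U,V\le S$ we have $|X^U|=|X^V|$ if and only if $|X_i^U|=|X_i^V|$ for all $i$.
\end{lemma}

\begin{proof}
Unions of stable sets are stable, and $X$ contains the regular set. In $|X^U|=\sum_i\beta^i|X_i^U|$ the coefficients lie between $0$ and $\beta-1$, and $\beta\ge2$, so they are the digits of $|X^U|$ in base $\beta$.
\end{proof}

\subsection*{From points to powers}

\begin{lemma}\label{lem:power}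
Let $A\subseteq B$ be commutative $\mathbb F_p$-algebras with $A$ Noetherian and $B$ a finitely generated $A$-module. Suppose that $\operatorname{Hom}(B,\Omega)\to\operatorname{Hom}(A,\Omega)$ is injective for every algebraically closed field $\Omega$ of characteristic $p$. Then for each $b\in B$ there is $k$ with $b^{p^k}\in A$.
\end{lemma}

The proof settles the question at the minimal primes of $A$, where it is field theory, and reaches the rest of $\operatorname{Spec}A$ by Noetherian induction. The first step is where large fields $\Omega$ are needed.

\begin{proof}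
The hypotheses pass to $A/(A\cap J)\subseteq B/J$ for an ideal $J$ of $B$, because maps out of $B/J$ are maps out of $B$. They pass to $A\subseteq B'$ for an intermediate ring $B'$, because $B'$ is finite over the Noetherian ring $A$ and maps $B'\to\Omega$ extend to $B$. Call $(A,B,b)$ a \emph{counterexample} if the hypotheses hold and no $b^{p^k}$ lies in $A$. Suppose that one exists. Choose an ideal $\mathfrak a$ of $A$ that is maximal among those for which some counterexample has base ring $A/\mathfrak a$, and rename. We obtain a counterexample $(A,B,b)$ such that no proper quotient of $A$ is the base of a counterexample. We have $A\ne0$, since otherwise $B=0$.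

\emph{Reduction to reduced rings.} Let $\mathfrak n$ be the nilradical of $B$. If $b^{p^k}-a\in\mathfrak n$ with $a\in A$, then $b^{p^{k+l}}=a^{p^l}\in A$ for large $l$, which is excluded. So $(A/(A\cap\mathfrak n),B/\mathfrak n,\bar b)$ is a counterexample. By minimality $A\cap\mathfrak n=0$. Thus $A$ is reduced, and replacing $B$ by $B/\mathfrak n$ we may assume that $B$ is reduced.

\emph{The minimal primes.} Let $\mathfrak p_1,\dots,\mathfrak p_r$ be the minimal primes of $A$. Since $A$ is reduced and Noetherian, $\Sigma=A\setminus\bigcup\mathfrak p_i$ is the set of non-zero-divisors, and $\Sigma^{-1}A=\prod K_i$ with $K_i=A_{\mathfrak p_i}$ a field. Correspondingly $\Sigma^{-1}B=\prod B_i$ with $B_i=B_{\mathfrak p_i}$, and $K_i\subseteq B_i$ by exactness of localization. Each $B_i$ is a nonzero reduced finite $K_i$-algebra, that is, a product of finite field extensions of $K_i$. Two $K_i$-algebra maps $B_i\to\overline{K_i}$ agree on $A$, hence on $B$ by hypothesis, hence on the localization $B_i$. Each factor of $B_i$ contributes at least one such map, so $B_i$ is a field, and a finite extension with only one embedding into $\overline{K_i}$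 is purely inseparable. So there is $k$ such that the image of $c=b^{p^k}$ in $\Sigma^{-1}B$ lies in $\Sigma^{-1}A$, say $c/1=a/s_1$. Then $s_2(s_1c-a)=0$ in $B$ for some $s_2\in\Sigma$, and $s=s_1s_2\in\Sigma$ satisfies $sc=s_2a\in A$.

\emph{The induction step.} As $c$ is integral over $A$, we have $A[c]=\sum_{j<t}Ac^j$ for some $t\ge1$. For $j<t$, $s^{t-1}c^j=s^{t-1-j}(sc)^j\in A$. So $J=s^{t-1}A[c]$ is an ideal of $A[c]$ contained in $A$, and it contains $s^{t-1}\ne0$. The pair $A/J\subseteq A[c]/J$ satisfies the hypotheses, and by minimality $(A/J,A[c]/J,\bar c)$ is not a counterexample. Hence $c^{p^l}\in A+J=A$ for some $l$, so $b^{p^{k+l}}\in A$, a contradiction.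
\end{proof}

\begin{lemma}\label{lem:frob}
Let $R_1\subseteq R_2$ be graded-commutative $\mathbb F_p$-algebras, $R_1$ a graded subring, with $x^{p^k}\in R_1$ for all $x\in R_2$. Then $\operatorname{Spec}R_2\to\operatorname{Spec}R_1$ is a homeomorphism, and two ring maps from $R_2$ to a field that agree on $R_1$ are equal.
\end{lemma}

\begin{proof}
By (G1) we may pass to even parts. The map $\phi:R_2^{ev}\to R_1^{ev}$, $x\mapsto x^{p^k}$, is a ring homomorphism. Its composites with the inclusion are the $p^k$-th power maps of $R_1^{ev}$ and $R_2^{ev}$, which induce the identity on spectra. So $\operatorname{Spec}\phi$ is a continuous inverse. For the second statement, $\alpha(x)$ is determined by $\alpha(x)^{p^k}=\alpha(x^{p^k})$, since $p$-th roots in a field of characteristic $p$ are unique.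
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:single}]
Let $T=\mathcal S(\mathcal F)$. By Lemma~\ref{lem:finite}, $T$ is a finitely generated module over $(\operatorname{im}\rho_S^*)^{ev}$. Each module generator involves finitely many of the rings $\operatorname{im}\rho_X^*$, so there are stable sets $X_0=S,X_1,\dots,X_r$ such that the rings $\operatorname{im}\rho_{X_i}^*$ generate $T$. Let $X$ be as in Lemma~\ref{lem:pack}, let $f$ realize $qX$ (Theorem~\ref{thm:realize}), and put $A=\operatorname{im}f^*=\operatorname{im}\rho_{qX}^*\subseteq T$. Since $qX$ is faithful, Lemma~\ref{lem:finite} shows that $A^{ev}$ is Noetherian and that $T$, $T^{ev}$ and $H^{ev}(S)$ are finite over $A^{ev}$.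

We check the hypothesis of Lemma~\ref{lem:power} for $A^{ev}\subseteq T^{ev}$. Let $\alpha_1,\alpha_2:T^{ev}\to\Omega$ agree on $A^{ev}$, and extend them to maps on $H^{ev}(S)$ given by generic pairs $(E_i,v_i)$. By parts (c) and (b) of Lemma~\ref{lem:points}, in which $\bar E_i=E_i$ because $X$ is faithful, there is an isomorphism $\theta:E_1\to E_2$ with $\theta(v_1)=v_2$ and $X|_{E_1}\cong\theta^*(X|_{E_2})$. So $|X^U|=|X^{\theta(U)}|$ for all $U\le E_1$. By Lemma~\ref{lem:pack}, $|X_i^U|=|X_i^{\theta(U)}|$ for all $i$ and $U$, and by Burnside's theorem $X_i|_{E_1}\cong\theta^*(X_i|_{E_2})$. By Lemma~\ref{lem:points}(a), $\alpha_1$ and $\alpha_2$ agree on each $(\operatorname{im}\rho_{X_i}^*)^{ev}$. Their extensions by zero on odd elements agree on generators of $T$, so $\alpha_1=\alpha_2$.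

By Lemma~\ref{lem:power}, every element of $T^{ev}$ has a $p^l$-th power in $A^{ev}$ for some $l$, and by (G3) the same holds for every element of $T$. Let $g_1,\dots,g_s$ generate $T$ as an $A^{ev}$-module and choose $k$ with $g_i^{p^k}\in A$ for all $i$. Since $x\mapsto x^{p^k}$ is a ring homomorphism, $(\sum a_ig_i)^{p^k}=\sum a_i^{p^k}g_i^{p^k}\in A$ for all $a_i\in A^{ev}$. Thus $x^{p^k}\in A$ for all $x\in T$. Each inclusion among $A\subseteq\mathcal S'(\mathcal F)\subseteq T$ therefore satisfies the hypothesis of Lemma~\ref{lem:frob}; it is an $F$-isomorphism and induces a homeomorphism on $\operatorname{Spec}$.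
\end{proof}

\subsection*{The points of the common variety}
A generic pair $(E,v)$ with $E\le S$ \emph{induces} on a graded subring $R\subseteq H^*(S)$ the ring map obtained from $ev_{E,v}\circ\operatorname{res}^S_E$ by restriction to $R^{ev}$ and extension by (G2). A stable set records only the $\mathcal F$-conjugacy classes of subgroups through its marks, so an isomorphism $\theta$ identifying two points need only preserve these classes; it is not required to be a morphism of $\mathcal F$.

\begin{theorem}\label{thm:variety}
Let $\Omega$ be an algebraically closed field of characteristic $p$, and let $R$ be $\mathcal S(\mathcal F)$, $\mathcal S'(\mathcal F)$, or $\operatorname{im}f^*$ for $f$ as constructed in the proof of Theorem~\ref{thm:single}. Every ring map $R\to\Omega$ is induced by a generic pair $(E,v)$ with $E\le S$ elementary abelian. Generic pairs $(E_1,v_1)$ and $(E_2,v_2)$ induce the same map if and only if there is an isomorphism $\theta:E_1\to E_2$ with $\theta(v_1)=v_2$ such that $\theta(U)$ is $\mathcal F$-conjugate to $U$ for every $U\le E_1$.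
\end{theorem}

\begin{proof}
All three rings contain $A=\operatorname{im}f^*$, and $H^{ev}(S)$ is finite over $A^{ev}$. So a ring map $R^{ev}\to\Omega$ extends to $H^{ev}(S)$, and (F7) gives the first statement. By Theorem~\ref{thm:single} and Lemma~\ref{lem:frob}, two pairs induce the same map on $R$ if and only if they do so on $\mathcal S(\mathcal F)$. So let $R=\mathcal S(\mathcal F)$.

Suppose $\theta$ exists, and let $X$ be stable. For $U\le E_1$ choose an isomorphism $\varphi:U\to\theta(U)$ in $\mathcal F$. Then $X|_U\cong\varphi^*X$ gives $|X^U|=|X^{\theta(U)}|$. By Burnside's theorem $X|_{E_1}\cong\theta^*(X|_{E_2})$, and by Lemma~\ref{lem:points}(a) the two maps agree on $\operatorname{im}\rho_X^*$. These rings generate $\mathcal S(\mathcal F)$.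

For the converse we need enough stable sets to separate $\mathcal F$-conjugacy classes. By Reeh \cite{Reeh}, for each $P\le S$ there is an $\mathcal F$-stable set $\alpha_P$ with $\alpha_P^P\ne\emptyset$ and with $\alpha_P^Q=\emptyset$ unless $Q$ is $\mathcal F$-conjugate to a subgroup of $P$. Let $U,V\le S$ be subgroups that are not $\mathcal F$-conjugate. If each were $\mathcal F$-conjugate to a subgroup of the other, they would have the same order and be $\mathcal F$-conjugate. So, after exchanging names, $U$ is not $\mathcal F$-conjugate to a subgroup of $V$, and $\alpha_V^U=\emptyset\ne\alpha_V^V$. Form $X$ as in Lemma~\ref{lem:pack} from $S$ and all the sets $\alpha_P$. Then $|X^U|=|X^V|$ forces $U$ and $V$ to be $\mathcal F$-conjugate. If the two pairs induce the same map on $\mathcal S(\mathcal F)\supseteq\operatorname{im}\rho_X^*$, then Lemma~\ref{lem:points}(b), with $X$ faithful, gives $\theta:E_1\to E_2$ with $\theta(v_1)=v_2$ and $|X^U|=|X^{\theta(U)}|$ for all $U\le E_1$. Hence $U$ and $\theta(U)$ are $\mathcal F$-conjugate.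
\end{proof}

\begin{thebibliography}{9}

\bibitem{Ben} Benson, \emph{Representations and Cohomology II}.

\bibitem{BK} Broto and Kitchloo, Math. Z. 240 (2002).

\bibitem{BLO1} Broto, Levi and Oliver, Invent. Math. 151 (2003).

\bibitem{BLO2} Broto, Levi and Oliver, \emph{The homotopy theory of fusion systems}, J. Amer. Math. Soc. 16 (2003).

\bibitem{HW} Hatcher and Wahl, Duke Math. J. (2010).

\bibitem{LS} Ian J. Leary and Jason Semeraro, \emph{Spectra of subrings of cohomology generated by characteristic classes for fusion systems}, arXiv:2404.10701 (2024).

\bibitem{Q} Quillen, Ann. Math. 94 (1971).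

\bibitem{Reeh} Reeh, \emph{The abelian monoid of fusion-stable finite sets is free}, Algebra Number Theory 9 (2015).

\end{thebibliography}
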